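\title{A stopper vs.\ singular-controller game with smooth data and no optimal control}

\begin{abstract}
We consider zero-sum games on a finite horizon between a stopper and a controller who exerts singular control in some, but not all, coordinates of a diffusion. These games have a value, and the stopper has an optimal strategy. We show that the controller need not have an optimal control. For every horizon, discount rate, admissible choice of dimensions and starting point before the horizon, there are bounded smooth data with constant diffusion matrix and smooth value function for which no control adapted to the Brownian filtration attains the value. In the example, optimality forces the controller to carry a bit of information through infinitely many ``gates'' accumulating at the initial time, and this bit cannot be a function of the Brownian path. The filtration is the only obstruction: for all data, a control whose payoff never exceeds the value exists on a larger filtered probability space, with integrable total variation.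
\end{abstract}

\section{The game and the results}\label{sec:intro}

\subsection*{The game}
Fix a horizon $T\in(0,\infty)$, integers $1\le d_0<d$ and $d'\ge1$, and a discount rate $r\ge0$. Let $(\Omega,\mathcal F,\mathsf P)$ be a complete probability space with a $d'$-dimensional Brownian motion $W$, and let $\mathbb F=(\mathcal F_s)_{s\ge0}$ be the filtration generated by $W$ and augmented by the $\mathsf P$-null sets; it satisfies the usual conditions. Unless another filtration is named, ``adapted'', ``progressive'' and ``stopping time'' refer to $\mathbb F$.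

The game starts at time $t\in[0,T]$ from $x\in\mathbb R^d$. The controller chooses a pair $(n,\nu)$ from the class $\mathcal A^{d_0}$ of \emph{admissible controls}: $n$ is a progressive process with values in the unit sphere of $\mathbb R^d$ whose last $d-d_0$ coordinates vanish, and $\nu$ is a real-valued, adapted, non-decreasing, c\`adl\`ag process with $\nu_{0-}=0$ and $\mathsf E[\nu_{T-t}^2]<\infty$. Thus $n$ is the direction and $\nu$ the cumulative amount of the push, and only the first $d_0$ coordinates can be pushed. The state $X=X^{[n,\nu]}$ solves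
\begin{equation}\label{eq:sde}
dX_s=b(X_s)\,ds+\kappa(X_s)\,dW_s+n_s\,d\nu_s,\qquad X_{0-}=x .
\end{equation}
The measure $d\nu$ need not be absolutely continuous: it may have atoms, at which $X$ jumps by $n_s\Delta\nu_s$ (also at $s=0$), and it may grow like a local time. The stopper chooses $\tau$ from the set $\mathcal T_t$ of stopping times with values in $[0,T-t]$ and receives from the controller
\[
\mathcal J_{t,x}(n,\nu,\tau)=\mathsf E\Big[e^{-r\tau}g(t+\tau,X_\tau)+\int_0^\tau e^{-rs}h(t+s,X_s)\,ds+\int_{[0,\tau]}e^{-rs}f(t+s)\,d\nu_s\Big].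
\]
So $g$ is the terminal payment, $h$ the running payment, and $f$ the price of one unit of control. Write $\nabla^0=(\partial_{x_1},\dots,\partial_{x_{d_0}})$ for the gradient in the controlled coordinates. The standing assumptions are the following.
\begin{itemize}
\item[(A1)] $b\in C^1(\mathbb R^d;\mathbb R^d)$ and $\kappa\in C^1(\mathbb R^d;\mathbb R^{d\times d'})$ have bounded derivatives; the $i$-th row of $\kappa(x)$ depends only on $x_i$; and for every bounded $B\subset\mathbb R^d$ there is $\theta_B>0$ with $\langle\lambda,\kappa\kappa^\top(x)\lambda\rangle\ge\theta_B|\lambda|^2$ for all $\lambda\in\mathbb R^d$ and $x\in\overline B$.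
\item[(A2)] $f:[0,T]\to(0,\infty)$ and $g,h:[0,T]\times\mathbb R^d\to[0,\infty)$ are continuous; $f$ is non-increasing; $g+h\le K_1(1+|x|^\beta)$ for some $K_1<\infty$ and $\beta\in[0,1)$; and $g$ is Lipschitz in the first $d_0$ spatial coordinates with constant bounded by $f$, in the sense that for every $t$ we have $|\nabla^0g(t,x)|\le f(t)$ for a.e.\ $x$.
\end{itemize}
Since $\kappa\kappa^\top$ is invertible, (A1) forces $d'\ge d$. Since $b$ and $\kappa$ are Lipschitz, \eqref{eq:sde} has a unique solution. The last condition in (A2) gives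
\begin{equation}\label{eq:lip}
g(t,x+an)+f(t)\,a\ge g(t,x)\qquad\text{for $a\ge0$ and every admissible direction $n$}:
\end{equation}
for a.e.\ value of the last $d-d_0$ coordinates, $g(t,\cdot)$ is $f(t)$-Lipschitz in the first $d_0$, and by continuity this extends to all values. In words, a jump at the moment of stopping never saves more than it costs.

The setting and the question below are those of \cite{BDP}. Under (A1)--(A2) it is known that the game has a value,
\[
v(t,x)=\sup_{\tau\in\mathcal T_t}\inf_{(n,\nu)\in\mathcal A^{d_0}}\mathcal J_{t,x}(n,\nu,\tau)=\inf_{(n,\nu)\in\mathcal A^{d_0}}\sup_{\tau\in\mathcal T_t}\mathcal J_{t,x}(n,\nu,\tau),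
\]
that $v$ is continuous, $|v|\le c(1+|x|^\beta)$, and $|\nabla^0v(t,x)|\le f(t)$ for a.e.\ $(t,x)$. Moreover the stopper has an optimal closed-loop strategy $\theta_*=\tau_*\wedge\sigma_*$, where $\tau_*$ and $\sigma_*$ are the first times $s$ at which $v=g$ at the point $(t+s,X_s)$ and at the point $(t+s,X_{s-})$, respectively: $\mathcal J_{t,x}(n,\nu,\theta_*)\ge v(t,x)$ for every $(n,\nu)\in\mathcal A^{d_0}$.

Call $(n^*,\nu^*)\in\mathcal A^{d_0}$ \emph{optimal at $(t,x)$} if $\sup_{\tau\in\mathcal T_t}\mathcal J_{t,x}(n^*,\nu^*,\tau)=v(t,x)$. The question is whether the controller is as well off as the stopper: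
\begin{quote}
\emph{Do \textup{(A1)--(A2)} imply that an optimal control exists at every $(t,x)$?}
\end{quote}

At $t=T$ the answer is yes: only $\tau=0$ is available, and $\nu\equiv0$ is optimal by \eqref{eq:lip}. For $t<T$ there is a natural compactness argument. Testing with $\tau=T-t$ shows that nearly optimal controls have bounded expected total variation, and bounded families of measures $d\nu$ on $[0,T-t]$ are relatively compact; singular controls are precisely the class in which such limits exist. One would therefore guess yes. The weak point is that the compactness concerns the joint \emph{laws} of $(W,\nu)$, and a limit of laws of pairs $(W,\text{function of }W)$ need not be of that form. For instance, let $W$ be one-dimensional on $[0,1]$ and $Q_\rho=\rho([0,\frac12]+\mathbb Z)$. As $\rho\downarrow0$ the indicator of $Q_\rho$ tends to $\frac12$ weakly-$*$ in $L^\infty(\mathbb R)$, so, conditioning on the bridge $W_s-sW_1$, the pair $(W,\mathbf 1\{W_1\in Q_\rho\})$ converges in law to $W$ together with an independent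 fair coin. The question is thus whether optimality can \emph{force} such a coin. It can.

\begin{theorem}\label{thm:main}
Let $T\in(0,\infty)$, $r\ge0$, $1\le d_0<d\le d'$ and $(t_0,x_0)\in[0,T)\times\mathbb R^d$ be arbitrary. There are data satisfying \textup{(A1)--(A2)}, with $f\equiv1$, $\kappa=(I_d\;\,0)$ constant, and $b,g,h$ bounded and $C^\infty$ with bounded derivatives of every order, such that $v\in C^\infty$ and no $(n^*,\nu^*)\in\mathcal A^{d_0}$ satisfies $v(t_0,x_0)=\sup_{\tau\in\mathcal T_{t_0}}\mathcal J_{t_0,x_0}(n^*,\nu^*,\tau)$.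
\end{theorem}

So the answer to the question is negative, and by the case $t=T$ the range of $t_0$ is sharp. The compactness argument does go through once the controller may use a larger filtration.

\begin{theorem}\label{thm:weak}
For all data satisfying \textup{(A1)--(A2)} and all $(t,x)\in[0,T]\times\mathbb R^d$ there are a filtered probability space $(\bar\Omega,\bar{\mathcal F},\mathbb G,\bar{\mathsf P})$ with a $d'$-dimensional $\mathbb G$-Brownian motion $\bar W$, a $\mathbb G$-progressive process $\bar n$ with $|\bar n|=1$ whose last $d-d_0$ coordinates vanish, and a $\mathbb G$-adapted c\`adl\`ag non-decreasing process $\bar\nu$ with $\bar\nu_{0-}=0$ and $\bar{\mathsf E}\,\bar\nu_{T-t}<\infty$, such that the corresponding payoff satisfies $\bar{\mathcal J}_{t,x}(\bar n,\bar\nu,\tau)\le v(t,x)$ for every $\mathbb G$-stopping time $\tau\le T-t$.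
\end{theorem}

Here $\bar{\mathcal J}_{t,x}$ is given by the formula for $\mathcal J_{t,x}$, with the state solving \eqref{eq:sde} driven by $(\bar W,\bar n,\bar\nu)$; only the time interval $[0,T-t]$ enters. Integrability of $\bar\nu_{T-t}$ is claimed, not square integrability.

The obstruction in Theorem~\ref{thm:main} is of Tsirelson type. Section~\ref{sec:coins} shows it in a model with coin tosses, where both theorems take a few lines. Section~\ref{sec:set} turns optimality into a geometric constraint on the path: for any closed set $A$ there is a game in which the optimal controls are those that push only on $A$ and keep the state out of the interior of $A$. Section~\ref{sec:gates} chooses $A$ so that this constraint encodes the coin-toss recursion, and Section~\ref{sec:contra} shows that the recursion has no solution in the Brownian filtration. Section~\ref{sec:weak} proves Theorem~\ref{thm:weak}.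

\section{A recursion with no first step}\label{sec:coins}

Let $S_1,S_2,\dots$ be independent fair $\{0,1\}$-valued coins, realized as the coordinates of $\{0,1\}^{\mathbb N}$. Think of $S_k$ as revealed at a time $s_k$ with $s_k\downarrow0$, so that time runs from $k=\infty$ down to $k=1$ and the information available at time $s_k$ is $\sigma(S_j:j\ge k)$. With $\oplus$ denoting addition modulo $2$, consider the recursion
\begin{equation}\label{eq:toy}
M_{k-1}=M_k\oplus S_{k-1},\qquad k\ge2 .
\end{equation}
Each step is harmless: the new bit is computed from the old bit and the new coin. But there is no first step.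

\emph{There is no solution with $M_k$ measurable for $\sigma(S_j:j\ge k)$.} Suppose there is one. Let $\varphi_m$ flip the $m$-th coordinate; it preserves the measure. In the identity $M_1=M_{m+1}\oplus S_m\oplus\dots\oplus S_1$ the flip changes $S_m$ and nothing else, because $M_{m+1}$ depends only on $S_{m+1},S_{m+2},\dots$. Hence $M_1\circ\varphi_m=1-M_1$ a.s.\ for every $m$. On the other hand, there is a function $G$ of finitely many coordinates with $\mathsf P(M_1\ne G)<\frac12$. For large $m$ we have $G\circ\varphi_m=G$, so $\mathsf P(M_1\circ\varphi_m\ne M_1)\le2\,\mathsf P(M_1\neq G)<1$, a contradiction. A measurable function is almost insensitive to small measure-preserving perturbations, while the recursion makes $M_1$ fully sensitive to each $\varphi_m$.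

\emph{There is a solution in a larger filtration.} Let $M_1$ be a fair coin independent of $(S_k)$ and define $M_{k+1}=M_k\oplus S_k$. The map $(M_1,S_1,\dots,S_k)\mapsto(M_1,\dots,M_{k+1})$ is a bijection of $\{0,1\}^{k+1}$, so the $M_k$ are independent fair coins. Put $\mathcal G_k=\sigma(M_j:j\ge k)$. Then $S_k=M_k\oplus M_{k+1}$ is $\mathcal G_k$-measurable and, since $M_k$ is fair and independent of $\mathcal G_{k+1}$, so is $S_k$. Thus the noise keeps its law in the larger filtration, as $\bar W$ does in Theorem~\ref{thm:weak}.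

To prove Theorem~\ref{thm:main} we build a game in which every optimal control produces bits $M_k$ satisfying \eqref{eq:toy} up to summable error probabilities. The coins $S_k$ will be read off the Brownian path, and the flips $\varphi_m$ will be replaced by small Cameron--Martin shifts.

\section{Games with a prescribed action set}\label{sec:set}

Only two coordinates matter in the example: the controlled coordinate $x_1$ and the uncontrolled coordinate $x_d$. For $A\subset\mathbb R^3$, with variables $(t,y,z)$, we write $(t,x)\in A$ for $(t,x_1,x_d)\in A$. Fix once and for all $\alpha(y)=\int_0^y\chi_1$, where $\chi_1\in C_c^\infty((-2,2);[0,1])$ equals $1$ on $[-1,1]$. Then $\alpha$ has bounded derivatives of every order, $|\alpha|\le2$, and $\alpha(y)=y$ for $|y|\le1$. For a control $\nu$ let $\nu^c_s=\nu_s-\sum_{0\le u\le s}\Delta\nu_u$ be its continuous part, with $\Delta\nu_0=\nu_0$. Let $e_1,\dots,e_d$ be the standard basis of $\mathbb R^d$.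

\begin{proposition}\label{prop:set}
Let $A\subset\mathbb R\times[-1,1]\times\mathbb R$ be closed. Put $f\equiv1$, $\kappa=(I_d\;\,0)$ and $b(x)=\alpha(x_1)e_d$. There are bounded $g,h\in C^\infty$ with bounded derivatives of every order and a constant $C\ge1$ such that \textup{(A1)--(A2)} hold with $\beta=0$ and, for all $(t,x)\in[0,T]\times\mathbb R^d$:
\begin{itemize}
\item[(a)] $v(t,x)=g(t,x)+C(T-t)$;
\item[(b)] $\sup_\tau\mathcal J_{t,x}(n,\nu,\tau)=\mathcal J_{t,x}(n,\nu,T-t)$ for every $(n,\nu)\in\mathcal A^{d_0}$;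
\item[(c)] $(n,\nu)\in\mathcal A^{d_0}$ is optimal at $(t,x)$ if and only if, almost surely,
\begin{itemize}
\item[(O1)] $(t+s,X_s)\notin\operatorname{int}A$ for all $s\in[0,T-t)$, and
\item[(O2)] $n_s=-e_1$ for $d\nu$-a.e.\ $s\in[0,T-t]$; $(t+s,X_s)\in A$ for $d\nu^c$-a.e.\ $s$; and at every jump time $s$ of $\nu$, $(t+s,x')\in A$ for all $x'$ in the closed segment from $X_{s-}$ to $X_s$.
\end{itemize}
\end{itemize}
\end{proposition}

The proof prescribes the value function first and then solves for the data. A push of size $d\nu$ in direction $n$ costs $d\nu$ and changes the value by $n\cdot\nabla v\,d\nu$, so it is free of loss exactly where $n\cdot\nabla v=-1$. We therefore want $\partial_{x_1}v\in[0,1]$ with equality to $1$ exactly on $A$; this yields (O2). By itself it does not force any action, since $\nu\equiv0$ satisfies (O2). A running penalty $\ell$, positive exactly on $\operatorname{int}A$, yields (O1). Both functions come from the following standard construction.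

\begin{lemma}\label{lem:zero}
For every closed $F\subset\mathbb R^3$ there is $\psi_F\in C^\infty(\mathbb R^3;[0,1])$ with bounded derivatives of every order and $\{\psi_F=0\}=F$.
\end{lemma}

\begin{proof}
If $F=\mathbb R^3$ take $\psi_F=0$. Otherwise write $F^c=\bigcup_{j\ge1}B(p_j,\varrho_j)$ with open balls of radii $\varrho_j\le1$, take $\chi\in C_c^\infty(\mathbb R^3;[0,1])$ positive exactly on the open unit ball, and set $\psi_F=\sum_{j\ge1}2^{-j}\varrho_j^{\,j}\chi((\cdot-p_j)/\varrho_j)$. A derivative of order $l$ of the $j$-th term is bounded by $2^{-j}\varrho_j^{\,j-l}\|D^l\chi\|_\infty\le2^{-j}\|D^l\chi\|_\infty$ when $j\ge l$, so all differentiated series converge uniformly.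
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:set}]
\emph{The data.} Let $\ell=\psi_{\mathbb R^3\setminus\operatorname{int}A}$. Then $0\le\ell\le1$, $\{\ell>0\}=\operatorname{int}A$, and $\ell$ is Lipschitz with some constant $K$ for the Euclidean norm. Let $\eta=\eta(y)$ be smooth with values in $[0,1]$, equal to $0$ for $|y|\le2$ and to $1$ for $|y|\ge3$, and put $\psi=(1-\eta)\psi_A+\eta$. Then $0\le\psi\le1$, $\psi=1$ for $|y|\ge3$, and $\psi=0$ iff $\eta=\psi_A=0$, that is, exactly on $A$. With $\mathcal L=\partial_t+\frac12\Delta+\alpha(x_1)\partial_{x_d}$ define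
\begin{gather*}
g(t,x)=3+\int_0^{x_1}\big(1-\psi(t,y,x_d)\big)\,dy,\qquad C=1+\sup|\mathcal Lg|,\qquad \bar v=g+C(T-t),\\
h=\ell-(\mathcal L-r)\bar v=\ell+C-\mathcal Lg+r\bar v,\qquad \ell=\ell(t,x_1,x_d).
\end{gather*}
Since $1-\psi\in[0,1]$ vanishes for $|y|\ge3$, we have $0\le g\le6$ and all derivatives of $g$ are bounded; this is the purpose of $\eta$. Hence $C<\infty$, and $h\ge1$ is bounded with bounded derivatives. As $g$ depends only on $(t,x_1,x_d)$ and $x_d$ is not among the first $d_0$ coordinates, $\nabla^0g=(1-\psi,0,\dots,0)$ and $|\nabla^0g|\le1=f$. Here $d_0<d$ is used: the derivative $\partial_{x_d}g$ is not restricted by (A2). Thus (A1)--(A2) hold with $\beta=0$, and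
\begin{equation}\label{eq:vbar}
\partial_{x_1}\bar v\in[0,1],\qquad\partial_{x_1}\bar v=1\iff(t,x)\in A,\qquad g\le\bar v,\qquad g(T,\cdot)=\bar v(T,\cdot).
\end{equation}

\emph{The basic identity.} Let $(n,\nu)\in\mathcal A^{d_0}$ and $\tau\in\mathcal T_t$, and let $n^1$ be the first component of $n$. Since $n^d=0$, we have $n\cdot\nabla\bar v=n^1\partial_{x_1}\bar v$. It\^o's formula for $e^{-rs}\bar v(t+s,X_s)$, with each jump written as an integral of the gradient along the segment it traverses, reads
\begin{align*}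
e^{-r\tau}\bar v(t+\tau,X_\tau)=\bar v(t,x)&+\int_0^\tau e^{-rs}(\mathcal L-r)\bar v\,ds+\int_0^\tau e^{-rs}\nabla\bar v\cdot\kappa\,dW_s+\int_0^\tau e^{-rs}n^1_s\,\partial_{x_1}\bar v\,d\nu^c_s\\
&+\sum_{0\le s\le\tau}e^{-rs}\int_0^{\Delta\nu_s}n^1_s\,\partial_{x_1}\bar v(t+s,X_{s-}+un_s)\,du .
\end{align*}
The stochastic integral is a martingale because $\nabla\bar v$ is bounded. Adding $\int_0^\tau e^{-rs}h\,ds+\int_{[0,\tau]}e^{-rs}d\nu_s$ to both sides and using $h+(\mathcal L-r)\bar v=\ell$, we obtain
\begin{equation}\label{eq:ito}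
\mathcal J_{t,x}(n,\nu,\tau)+\mathsf E\big[e^{-r\tau}(\bar v-g)(t+\tau,X_\tau)\big]=\bar v(t,x)+\mathsf E\int_0^\tau e^{-rs}\ell(t+s,X_s)\,ds+\mathsf ER_\tau,
\end{equation}
where
\begin{align*}
R_\tau=\int_0^\tau e^{-rs}&\big(1+n^1_s\,\partial_{x_1}\bar v(t+s,X_s)\big)\,d\nu^c_s\\
&+\sum_{0\le s\le\tau}e^{-rs}\int_0^{\Delta\nu_s}\big(1+n^1_s\,\partial_{x_1}\bar v(t+s,X_{s-}+un_s)\big)\,du .
\end{align*}
Since $|n^1|\le1$, \eqref{eq:vbar} shows that the integrands in $R$ lie in $[0,2]$ and vanish iff $n^1=-1$ and the point lies in $A$. So $R$ is non-decreasing and $0\le R_\tau\le2\nu_{T-t}$.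

\emph{Part (b) and the lower bound.} The right side of \eqref{eq:ito} is largest for $\tau=T-t$. On the left, the second term is non-negative and vanishes for $\tau=T-t$. This gives (b), in the form
\begin{equation}\label{eq:sup}
\sup_\tau\mathcal J_{t,x}(n,\nu,\tau)=\mathcal J_{t,x}(n,\nu,T-t)=\bar v(t,x)+\mathsf E\int_0^{T-t}e^{-rs}\ell(t+s,X_s)\,ds+\mathsf ER_{T-t},
\end{equation}
and in particular $v\ge\bar v$.

\emph{The upper bound.} We need controls with $R\equiv0$ that spend little time deep inside $A$. The idea is to act only at the times of a fine grid and to jump down to the lower edge of $A$ there. Define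
\[
\Phi(t,y,z)=\sup\{y'\le y:(t,y',z)\notin A\}.
\]
If $(t,y,z)\notin A$ then $\Phi=y$. If $(t,y,z)\in A$ then $-1\le\Phi\le y\le1$, and $\{t\}\times[\Phi,y]\times\{z\}\subset A$ because $A$ is closed. In both cases $(t,\Phi,z)$ is a limit of points of $A^c$, so $\ell(t,\Phi,z)=0$. Since $A^c$ is open, $\{\Phi>c\}=\bigcup_{q\in\mathbb Q,\,q>c}\{q<y,\ (t,q,z)\notin A\}$, so $\Phi$ is Borel. Let $N\ge1$, $\Delta=(T-t)/N$ and $\sigma_j=j\Delta$. Take $n\equiv-e_1$ and let $\nu$ be constant except for jumps $\Delta\nu_{\sigma_j}=X^1_{\sigma_j-}-\Phi(t+\sigma_j,X^1_{\sigma_j-},X^d_{\sigma_j})$, $j=0,\dots,N-1$, defined recursively. Then $\nu$ is adapted and bounded by $2N$, so $(n,\nu)\in\mathcal A^{d_0}$; moreover $R\equiv0$ and $\ell(t+\sigma_j,X_{\sigma_j})=0$. For $s\in[\sigma_j,\sigma_{j+1})$ the point $(t+s,X^1_s,X^d_s)$ differs from $(t+\sigma_j,X^1_{\sigma_j},X^d_{\sigma_j})$ by a time step of at most $\Delta$, a drift of at most $2\Delta$ and the increment of $(W^1,W^d)$, whose expected length is at most $\sqrt{2\Delta}$.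 Hence \eqref{eq:sup} gives $v(t,x)\le\bar v(t,x)+(T-t)K(3\Delta+\sqrt{2\Delta})$, and $N\to\infty$ proves (a).

\emph{Part (c).} By (a) and \eqref{eq:sup}, $(n,\nu)$ is optimal iff a.s.\ $\ell(t+s,X_s)=0$ for a.e.\ $s$ and $R_{T-t}=0$. The first condition is equivalent to (O1): if $(t+s,X_s)\in\operatorname{int}A$ for some $s<T-t$, then by right-continuity $\ell>0$ on a time interval. The second holds iff $n^1=-1$ and $(t+s,X_s)\in A$ for $d\nu^c$-a.e.\ $s$, and at each jump $n^1_s=-1$ and almost every point of the segment lies in $A$. Since $|n|=1$, $n^1=-1$ means $n=-e_1$, and since $A$ is closed, ``almost every point'' means every point. This is (O2).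
\end{proof}

\begin{remark}\label{rem:passive}
In these games $v>g$ on $[0,T)\times\mathbb R^d$, so $\theta_*=T-t$, and by (b) the stopper is passive. Theorem~\ref{thm:main} is therefore already a statement about the singular control problem $\inf_{(n,\nu)}\mathcal J_{t,x}(n,\nu,T-t)$ embedded in the game.
\end{remark}

\begin{example}[one gate]\label{ex:gate}
Let $A=[s,e]\times[H,1]\times\mathbb R$ with $0<s<e<T$ and $-1\le H<0$, and start at $(0,0)$. Put $\sigma=\inf\{u\ge s:W^1_u\le1\}$, $n\equiv-e_1$ and $\nu_q=\mathbf 1\{\sigma\le q\wedge e\}\sup_{\sigma\le u\le q\wedge e}(W^1_u-H)^+$. Before $\sigma$ the state is outside $A$ and $\nu=0$. At $\sigma\le e$, if $W^1_\sigma>H$, the coordinate $X^1$ jumps from $W^1_\sigma\le1$ to $H$ along a segment in $A$. On $(\sigma,e]$ we have $X^1=W^1-\nu\le H$, and $\nu$ is continuous and increases only when $X^1=H$. So (O1)--(O2) hold and the control is optimal. Note what the gate does: if $X^1_{s-}\in(H,1)$, any optimal control must have $X^1_s\le H$ by (O1) and right-continuity, and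 $X^1_s\ge H$ by (O2). The gate \emph{resets} the controlled coordinate to its floor.
\end{example}

\section{Gates that transmit a bit}\label{sec:gates}

Translating $b,g,h$ in space preserves all properties listed in Theorem~\ref{thm:main}, so we assume $x_0=0$. Put $T_0=T-t_0>0$. We construct a closed set $A\subset\mathbb R\times[-1,1]\times\mathbb R$ and take the data of Proposition~\ref{prop:set} for the translated set $A+(t_0,0,0)$; then $(t_0+s,X_s)$ lies in the translated set iff $(s,X_s)\in A$.

\subsection*{The design}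
We place a gate at each time $s_k\downarrow0$ and give it two possible floors $H_k>L_k$. Which floor applies depends on whether the uncontrolled coordinate $Z=X^d$ lies in a periodic set $Q_k$; this is the bit $M_k$. After the gate, $Y=X^1$ stays near the floor until the next gate at $s_{k-1}\gg s_k$. Since the drift of $Z$ is $Y$, the coordinate $Z$ remembers the floor: $Z_{s_{k-1}}\approx W^d_{s_{k-1}}+s_{k-1}\cdot(\text{floor})$. If the period of $Q_{k-1}$ is tuned so that $s_{k-1}H_k$ is a full period and $s_{k-1}(H_k-L_k)$ half a period, then $M_{k-1}$ equals the bit read off $W^d_{s_{k-1}}$, flipped when $M_k=1$. This is \eqref{eq:toy}.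

For $k\ge2$ put
\begin{gather*}
a_k=2^{-k},\qquad H_k=-2a_k,\qquad L_k=-3a_k,\qquad s_k=2^{-4k^2},\qquad\delta_k=s_k^4,\qquad I_k=[s_k,s_k+\delta_k],\\
\rho_k=2a_{k+1}s_k=2^{-k}s_k,\qquad Q_k=\rho_k\big([0,\tfrac12]+\mathbb Z\big),\qquad\partial Q_k=\tfrac12\rho_k\mathbb Z .
\end{gather*}
Then $s_k/s_{k-1}=2^{-8k+4}$, so $s_k+\delta_k\le2s_k<s_{k-1}$ and the intervals $I_k$ are disjoint. Also $H_{k-1}=-4a_k<L_k<H_k$: both floors of gate $k$ lie above both floors of the next gate $k-1$, so a jump is needed at every gate. The scales are chosen for the following reasons. The gap $a_k$ between the floors is much larger than the fluctuation $\sqrt{s_{k-1}}$ of $W^1$ before the next gate. The period $\rho_k$ is much smaller than the spread $\sqrt{s_k}$ of $Z_{s_k}$. The duration $\delta_k$ is positive, so that the gate has an interior, but so short that $Z$ does not cross $\partial Q_k$ during $I_k$. Fix $k_0\ge3$ with $s_{k_0}+\delta_{k_0}<T_0$ and let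
\[
A=\big(\{0\}\times[0,1]\times\mathbb R\big)\cup\bigcup_{k\ge k_0}A_k,\qquad A_k=\big(I_k\times[H_k,1]\times\mathbb R\big)\cup\big(I_k\times[L_k,1]\times Q_k\big);
\]
see Figure~\ref{fig:gates}. Each $A_k$ is closed. A convergent sequence of points from $A_k$ with $k\to\infty$ has time tending to $0$ and $y\in[L_k,1]$ with $L_k\uparrow0$, so its limit lies in $\{0\}\times[0,1]\times\mathbb R$. Hence $A$ is closed.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1]
\fill[gray!40] (-2,-0.8) rectangle (2,1);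
\foreach \x in {-2,-1,0,1} \fill[gray!40] (\x,-1.2) rectangle ++(0.5,0.4);
\draw[->] (-2.1,0) -- (2.3,0) node[right] {$z$};
\draw[->] (0,-1.7) -- (0,1.4) node[above] {$y$};
\node[left] at (-2,1) {$1$}; \node[left] at (-2,-0.8) {$H_k$}; \node[left] at (-2,-1.25) {$L_k$};
\draw[|-|] (1,-1.45) -- (2,-1.45) node[midway,below] {$\rho_k$};
\begin{scope}[xshift=3.6cm]
\foreach \x/\y in {0.6/0.15,1.6/0.3,3.2/0.6} {
\fill[gray!40] (\x,-2*\y) rectangle (\x+0.2,1);
\fill[gray!15] (\x,-3*\y) rectangle (\x+0.2,-2*\y); }
\draw[->] (0,0) -- (4.5,0) node[right] {$t$};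
\draw[->] (0,-1.9) -- (0,1.4) node[above] {$y$};
\draw[thick] (0.6,-0.3) -- (1.6,-0.3) -- (1.6,-0.9) -- (3.2,-0.9) -- (3.2,-1.2) -- (4.3,-1.2);
\node[above] at (0.7,1) {$I_{k+2}$}; \node[above] at (1.7,1) {$I_{k+1}$}; \node[above] at (3.3,1) {$I_k$};
\end{scope}
\end{tikzpicture}
\caption{Left: the slice of the set $A$ at a time in $I_k$; its floor is $L_k$ over the periodic set $Q_k$ and $H_k$ elsewhere. Right (not to scale): three consecutive gates, with the part present only for $z\in Q_k$ in light gray, and the controlled coordinate of an optimally controlled state with the noise suppressed. It lands on the upper, lower and upper floor, so the bits are $M_{k+2}=0$, $M_{k+1}=1$, $M_k=0$.}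
\label{fig:gates}
\end{figure}

\subsection*{Paths of an optimal control}
Suppose from now on, for contradiction, that $(n,\nu)\in\mathcal A^{d_0}$ is optimal at $(t_0,0)$. We work on the a.s.\ event where (O1)--(O2) hold. By (O2),
\[
Y_s=W^1_s-\nu_s,\qquad Z_s=W^d_s+\int_0^s\alpha(Y_u)\,du,
\]
and $d\nu$ is carried by $\{s:(s,X_s)\in A\}$. Moreover $\nu_0=0$: a jump at time $0$ would land at $y=-\nu_0<0$, while the slice of $A$ at time $0$ is $\{0\le y\le1\}$. So $Y_0=0$. Since $\nu$ acts only on $A$, the coordinate $Y$ can go below the floor of $A$ only by the motion of $W^1$.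

\begin{lemma}\label{lem:floor}
Let $0\le s\le q\le T_0$ and $\lambda\in\mathbb R$. Suppose that $Y_s\ge\lambda$, and that $Y_u\ge\lambda$ for every $u\in(s,q]$ with $(u,X_u)\in A$. Then $Y_q\ge\lambda-\sup_{u\in[s,q]}|W^1_q-W^1_u|$.
\end{lemma}

\begin{proof}
Let $u^*=\sup\{u\in[s,q]:Y_u\ge\lambda\}$. On $(u^*,q]$ we have $Y<\lambda$, so the state is outside $A$ and $\nu_q=\nu_{u^*}$. Also $Y_{u^*}\ge\lambda$. Indeed, if the supremum is not attained, then $u^*>s$ and $Y_{u^*-}\ge\lambda$; a jump at $u^*$ would land in $A$, hence at a level $\ge\lambda$, and without a jump $Y_{u^*}=Y_{u^*-}\geq\lambda$. Therefore $Y_q=Y_{u^*}+W^1_q-W^1_{u^*}$ satisfies the bound.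
\end{proof}

For $k\ge k_0$ define the bits
\[
M_k=\mathbf 1\{Z_{s_k}\in Q_k\},\qquad S_k=\mathbf 1\{W^d_{s_k}\in Q_k\},
\]
both $\mathcal F_{s_k}$-measurable, and the event $E^2_k=\{\operatorname{dist}(Z_{s_k},\partial Q_k)\ge2^{-k}\rho_k\}$. For $k>k_0$ put $w_k=\sup_{u\le s_{k-1}}|W^1_u|$ and
\[
E^1_k=\{w_k\le4^{-k}\},\qquad E^3_k=\Big\{\sup_{u\in I_k}|W^d_u-W^d_{s_k}|+2\delta_k<2^{-k}\rho_k\Big\}.
\]
On $E^1_k$ the noise in $Y$ is negligible against $a_k$; on $E^2_k$ the bit $M_k$ is read away from the edges of $Q_k$; on $E^2_k\cap E^3_k$ it stays unambiguous while the gate is open.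

Let $k>k_0$. Points of $A$ with time in $[0,s_{k-1})$ lie in $\{0\}\times[0,1]\times\mathbb R$ or in some $A_j$ with $j\ge k$, so they have $y\ge L_k$. Lemma~\ref{lem:floor} with $s=0$, together with $Y\le W^1$, gives
\begin{equation}\label{eq:apriori}
L_k-2w_k\le Y_q\le w_k\qquad\text{for }0\le q<s_{k-1}.
\end{equation}
Apply this with $k+1$ in place of $k$ and use $w_{k+1}\le w_k$. Since $2\cdot4^{-k}<a_{k+1}$ for $k\ge3$, we get on $E^1_k$
\begin{equation}\label{eq:before}
-2a_k=H_k<-3a_{k+1}-2\cdot4^{-k}\le Y_q\le4^{-k}\qquad\text{for }0\le q<s_k .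
\end{equation}

\begin{lemma}[gate $k$ stores $M_k$ in $Y$]\label{lem:gate}
Let $k>k_0$. On $E^1_k\cap E^2_k\cap E^3_k$ we have $|Y_q-(H_k-M_ka_k)|\le2w_k$ for all $q\in[s_k,s_{k-1})$.
\end{lemma}

\begin{proof}
Let $I_k^\circ$ be the interior of $I_k$. For $q\in I_k^\circ$ we have $Y_q\le w_k<1$ by \eqref{eq:apriori}, and $I_k^\circ\times(H_k,1)\times\mathbb R\subset\operatorname{int}A$, so (O1) gives $Y_q\le H_k$. By right-continuity $Y_{s_k}\le H_k$, while $Y_{s_k-}>H_k$ by \eqref{eq:before}. So $\nu$ jumps at $s_k$, and $(s_k,X_{s_k})\in A_k$ by (O2). For $u\in I_k$, since $|\alpha|\le2$, we have $|Z_u-Z_{s_k}|\le|W^d_u-W^d_{s_k}|+2\delta_k<2^{-k}\rho_k\le\operatorname{dist}(Z_{s_k},\partial Q_k)$. Thus $Z$ stays during $I_k$ in one component of $\mathbb R\setminus\partial Q_k$, which lies in $Q_k^c$ if $M_k=0$ and in $\operatorname{int}Q_k$ if $M_k=1$.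

Let $\lambda=H_k-M_ka_k$, that is, $\lambda=H_k$ if $M_k=0$ and $\lambda=L_k$ if $M_k=1$. The only part of $A$ with time in $[s_k,s_{k-1})$ is $A_k$, and over the values taken by $Z$ during $I_k$ the floor of $A_k$ is $\lambda$. Hence $Y_u\ge\lambda$ whenever $u\in[s_k,s_{k-1})$ and $(u,X_u)\in A$; in particular $Y_{s_k}\ge\lambda$. Conversely $Y_{s_k}\le\lambda$. For $M_k=0$ this was shown above. For $M_k=1$ use $I_k^\circ\times(L_k,1)\times\operatorname{int}Q_k\subset\operatorname{int}A$: by (O1), $Y\le L_k$ on $I_k^\circ$, and right-continuity gives $Y_{s_k}\le L_k$. So $Y_{s_k}=\lambda$. Now Lemma~\ref{lem:floor} with $s=s_k$ gives $Y_q\ge\lambda-2w_k$, and $Y_q\le Y_{s_k}+W^1_q-W^1_{s_k}\le\lambda+2w_k$ because $\nu$ is non-decreasing.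
\end{proof}

\begin{lemma}[$Z$ carries $M_k$ to gate $k-1$]\label{lem:rec}
Let $k>k_0$. On $E^1_k\cap E^2_k\cap E^3_k\cap E^2_{k-1}$ we have $M_{k-1}=M_k\oplus S_{k-1}$.
\end{lemma}

\begin{proof}
By \eqref{eq:apriori}, $|Y|\le3a_k+2\cdot4^{-k}\le1$ on $[0,s_{k-1})$, so $\alpha(Y)=Y$ there. With $\lambda=H_k-M_ka_k$,
\[
Z_{s_{k-1}}=W^d_{s_{k-1}}+s_{k-1}\lambda+\mathcal E,\qquad\mathcal E=\int_0^{s_k}Y_u\,du-s_k\lambda+\int_{s_k}^{s_{k-1}}(Y_u-\lambda)\,du .
\]
By \eqref{eq:before}, $|\lambda|\le3a_k$ and Lemma~\ref{lem:gate}, $|\mathcal E|\le2a_ks_k+3a_ks_k+2w_ks_{k-1}$. Since $\rho_{k-1}=2a_ks_{k-1}$,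
\[
\frac{|\mathcal E|}{\rho_{k-1}}\le\frac52\,\frac{s_k}{s_{k-1}}+\frac{w_k}{a_k}\le40\cdot2^{-8k}+2^{-k}<2^{-(k-1)},
\]
and $s_{k-1}\lambda=-\rho_{k-1}-M_k\rho_{k-1}/2$. On $E^2_{k-1}$ the point $\tilde Z=W^d_{s_{k-1}}-\rho_{k-1}-M_k\rho_{k-1}/2$ is closer to $Z_{s_{k-1}}$ than $\partial Q_{k-1}$ is, so both lie in the same component of $\mathbb R\setminus\partial Q_{k-1}$ and $M_{k-1}=\mathbf 1\{\tilde Z\in Q_{k-1}\}$. A shift by $\rho_{k-1}$ preserves $\operatorname{int}Q_{k-1}$ and $Q_{k-1}^c$, and a shift by $\rho_{k-1}/2$ swaps them. Hence $M_{k-1}=S_{k-1}\oplus M_k$.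
\end{proof}

\subsection*{The exceptional events}
We need to know that a Gaussian variable is unlikely to fall near a fine lattice.

\begin{lemma}\label{lem:lattice}
If $\Gamma\sim N(0,s_k)$ and $0<c\le\frac18$, then $\mathsf P(\operatorname{dist}(\Gamma,\partial Q_k)\le c\rho_k)\le9c$.
\end{lemma}

\begin{proof}
Let $\varphi$ be the density of $\Gamma$, $p=\rho_k/2$ and $a=c\rho_k\le p/4$. For $j\ge1$, since $\varphi$ decreases on $[0,\infty)$, its values on $[jp-a,jp+a]$ are at most its average over $J_j=[(j-1)p+a,jp-a]$, an interval of length $p-2a\ge p/2$. So $\int_{jp-a}^{jp+a}\varphi\le\frac{4a}p\int_{J_j}\varphi$. The $J_j$ are disjoint subsets of $[0,\infty)$, so the terms $j\ge1$ sum to at most $2a/p$, and by symmetry so do the terms $j\le-1$. The term $j=0$ is at most $2a\varphi(0)\le a/\sqrt{s_k}\le c$, because $\rho_k\le\sqrt{s_k}$. The total is at most $4a/p+c=9c$.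
\end{proof}

\begin{proposition}\label{prop:rec}
There are numbers $\varepsilon_k$ with $\sum_{k>k_0}\varepsilon_k<\infty$ and $\mathsf P(M_{k-1}\ne M_k\oplus S_{k-1})\le\varepsilon_k$ for all $k>k_0$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:rec} it suffices to show that the complements of $E^1_k,E^2_k,E^3_k$ have summable probabilities. Doob's inequality $\mathsf P(\sup_{u\le s}|B_u|\ge\lambda)\le s/\lambda^2$ for a Brownian motion $B$ gives $\mathsf P((E^1_k)^c)\le16^ks_{k-1}$. Since $2^{-k}\rho_k=4^{-k}s_k$ and $2\delta_k\le\frac124^{-k}s_k$, it also gives $\mathsf P((E^3_k)^c)\le4\cdot16^k\delta_k/s_k^2=4\cdot16^ks_k^2$.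

For $E^2_k$ the difficulty is that the law of $Z_{s_k}$ depends on the unknown control. But the drift $\theta=\alpha(Y)$ of $Z$ is progressive and bounded by $2$, so Girsanov's theorem removes it at a bounded price. Under $d\tilde{\mathsf P}=\exp(-\int_0^{s_k}\theta\,dW^d-\frac12\int_0^{s_k}\theta^2du)\,d\mathsf P$ the process $Z$ is a Brownian motion on $[0,s_k]$, and $d\mathsf P/d\tilde{\mathsf P}=\exp(\int\theta\,dZ-\frac12\int\theta^2du)$. Therefore
\[
\tilde{\mathsf E}\big[(d\mathsf P/d\tilde{\mathsf P})^2\big]=\tilde{\mathsf E}\Big[e^{\int2\theta\,dZ-\frac12\int(2\theta)^2du}\;e^{\int\theta^2du}\Big]\le e^{4s_k}\le e^4 .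
\]
By the Cauchy--Schwarz inequality and Lemma~\ref{lem:lattice} with $c=2^{-k}\le\frac18$, we get $\mathsf P((E^2_k)^c)\le e^2(9\cdot2^{-k})^{1/2}=3e^22^{-k/2}$ for $k\ge k_0$.
\end{proof}

\section{The bits are not functions of the Brownian path}\label{sec:contra}

So far we have used only that $W$ is a Brownian motion for the filtration to which $\nu$ is adapted. Now we use that this filtration is generated by $W$. Let $\mathbb W=C([0,T_0];\mathbb R^{d'})$. Every event in $\mathcal F_s$ differs by a null set from an event $\{W\in\Gamma\}$ with $\Gamma\in\sigma(\omega_u:u\le s)$. Hence $M_k=m_k(W)$ a.s., where $m_k:\mathbb W\to\{0,1\}$ is Borel and depends only on the path on $[0,s_k]$. We also view $S_k$ as the function $S_k(\omega)=\mathbf 1\{\omega^d_{s_k}\in Q_k\}$ on $\mathbb W$.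

The flips of Section~\ref{sec:coins} are replaced by shifts, which do not preserve Wiener measure but almost do. Recall the Cameron--Martin theorem: if $\gamma\in\mathbb W$ is absolutely continuous with $\gamma_0=0$ and $\|\gamma\|^2=\int|\dot\gamma|^2du<\infty$, then $\mathsf E\,\Psi(W+\gamma)=\mathsf E[\Psi(W)D]$ for bounded Borel $\Psi$, where $D=\exp(\int\dot\gamma\cdot dW-\frac12\|\gamma\|^2)$ and $\mathsf ED^2=e^{\|\gamma\|^2}$. By Cauchy--Schwarz,
\begin{equation}\label{eq:cm}
\mathsf E|\Psi(W+\gamma)|\le e^{\|\gamma\|^2/2}\big(\mathsf E\,\Psi(W)^2\big)^{1/2}.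
\end{equation}

Fix $N\ge k_0$ with $\sum_{k>N}\varepsilon_k\le\frac1{64}$. For $m>N$ we want a shift that leaves the path before $s_{m+1}$ untouched and flips $S_m$. Let $\gamma^m$ have all components zero except the $d$-th, which is $0$ on $[0,s_{m+1}]$, linear on $[s_{m+1},s_m]$ and equal to $\rho_m/2$ from $s_m$ on. Then $\gamma^m\to0$ uniformly, and
\[
\|\gamma^m\|^2=\frac{\rho_m^2}{4(s_m-s_{m+1})}\le\frac{\rho_m^2}{2s_m}=\frac{4^{-m}s_m}2\longrightarrow0 .
\]

\emph{Insensitivity: $\mathsf E|m_N(W+\gamma^m)-m_N(W)|\to0$.} Bounded continuous functions are dense in $L^2$ of a finite Borel measure on a metric space. Given $\epsilon>0$, take a bounded continuous $G$ on $\mathbb W$ with $\mathsf E[(m_N-G)(W)^2]\le\epsilon^2$. By \eqref{eq:cm}, $\mathsf E|(m_N-G)(W+\gamma^m)|\le\epsilon e^{\|\gamma^m\|^2/2}$, and $\mathsf E|G(W+\gamma^m)-G(W)|\to0$ by bounded convergence. Hence $\limsup_m\mathsf E|m_N(W+\gamma^m)-m_N(W)|\le2\epsilon$.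

\emph{Sensitivity: $\mathsf P\big(m_N(W+\gamma^m)=1-m_N(W)\big)\ge\frac34$ for large $m$.} Let $\mathfrak B_m$ be the Borel set of $\omega\in\mathbb W$ such that $m_{k-1}(\omega)\ne m_k(\omega)\oplus S_{k-1}(\omega)$ for some $k\in\{N+1,\dots,m+1\}$. By Proposition~\ref{prop:rec}, $\mathsf P(W\in\mathfrak B_m)\le\frac1{64}$, and by \eqref{eq:cm}, $\mathsf P(W+\gamma^m\in\mathfrak B_m)\le\frac18e^{\|\gamma^m\|^2/2}$. For $\omega\notin\mathfrak B_m$,
\[
m_N(\omega)=m_{m+1}(\omega)\oplus S_m(\omega)\oplus S_{m-1}(\omega)\oplus\dots\oplus S_N(\omega).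
\]
We compare the terms for $\omega=W$ and $\omega=W+\gamma^m$.
\begin{itemize}
\item $m_{m+1}(W+\gamma^m)=m_{m+1}(W)$, since $\gamma^m=0$ on $[0,s_{m+1}]$. This is where adaptedness is used.
\item $S_m(W+\gamma^m)=1-S_m(W)$ a.s., since $W^d_{s_m}$ is shifted by half a period of $Q_m$ and a.s.\ $W^d_{s_m}\notin\partial Q_m$.
\item For $N\le k<m$, $W^d_{s_k}$ is also shifted by $\rho_m/2$, which is tiny on the scale of $Q_k$: we have $S_k(W+\gamma^m)=S_k(W)$ unless $\operatorname{dist}(W^d_{s_k},\partial Q_k)\le\rho_m/2$. By Lemma~\ref{lem:lattice} with $c=\rho_m/(2\rho_k)\le\frac18$ and by $\rho_{k}\ge2\rho_{k+1}$, these exceptions have total probability at most $\frac92\sum_{k<m}\rho_m/\rho_k\le9\rho_m/\rho_{m-1}=\frac92\,2^{-8m+4}$.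
\end{itemize}
So exactly one term flips, outside an event of probability at most $\frac1{64}+\frac18e^{\|\gamma^m\|^2/2}+\frac92\,2^{-8m+4}$, which tends to $\frac9{64}<\frac14$.

Sensitivity gives $\mathsf E|m_N(W+\gamma^m)-m_N(W)|\ge\frac34$ for large $m$, which contradicts insensitivity. Hence no control is optimal at $(t_0,0)$. Since $v=g+C(T-t)$ is $C^\infty$ by Proposition~\ref{prop:set}, Theorem~\ref{thm:main} is proved. \qed

\section{Optimal controls in a larger filtration}\label{sec:weak}

We prove Theorem~\ref{thm:weak}. For $t=T$ take the original space and $\bar\nu\equiv0$, by \eqref{eq:lip}. Let $t<T$ and $T'=T-t$. The plan is to pass to a limit in law along nearly optimal controls. Three points need care. Jumps of the controls may merge or cancel in the limit, so we treat the controls as random measures on $[0,T']$ with the weak topology. The stochastic integral is not a continuous function of the paths, so we approximate it by one that is defined path by path. Finally, the bound must hold for stopping times of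 the limit filtration, which have no counterpart on the original space; we approximate them by randomized stopping rules with continuous weights.

\subsection*{Nearly optimal controls and their laws}
Choose $(n^k,\nu^k)\in\mathcal A^{d_0}$ with $\sup_\tau\mathcal J_{t,x}(n^k,\nu^k,\tau)\le v(t,x)+1/k$. Taking $\tau=T'$ and using $g,h\ge0$ and $f\ge f(T)>0$,
\begin{equation}\label{eq:mass}
\mathsf E\,\nu^k_{T'}\le c_0:=e^{rT}f(T)^{-1}(v(t,x)+1).
\end{equation}
This first-moment bound is all that the payoff provides, which is why square integrability is not claimed. For $i\le d_0$ let $\xi^{k,i,\pm}$ be the measures $(n^{k,i})^\pm d\nu^k$ on $[0,T']$, let $X^k$ be the state and let $Y^k=X^k-\int_{[0,\cdot]}n^kd\nu^k$, so that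
\begin{equation}\label{eq:Y}
Y^k_s=x+\int_0^sb(X^k_u)\,du+\int_0^s\kappa(X^k_u)\,dW_u
\end{equation}
is continuous. Let $\mathcal M_+$ be the space of finite positive measures on $[0,T']$ with the weak topology; it is Polish, and the sets $\{m:m([0,T'])\le R\}$ are compact. We regard $\Xi^k=(W,Y^k,(\xi^{k,i,\pm}),d\nu^k)$ as a random element of the Polish space
\[
\mathbb S=C([0,T'];\mathbb R^{d'})\times C([0,T'];\mathbb R^d)\times\mathcal M_+^{2d_0}\times\mathcal M_+,
\]
with generic point $\zeta=(\omega,y,(m^{i,\pm}),m)$. Put $\mathsf X_s(\zeta)=y_s+\sum_{i\le d_0}\big(m^{i,+}([0,s])-m^{i,-}([0,s])\big)e_i$, so that $X^k=\mathsf X(\Xi^k)$. The map $(m,s)\mapsto m([0,s])$ is upper semicontinuous, so $\mathsf X$ is jointly Borel in $(\zeta,s)$, and the functionals below, built from $\mathsf X$ by integration, are Borel on $\mathbb S$.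

\emph{Tightness.} The measure components are tight by \eqref{eq:mass}, Markov's inequality and $\xi^{k,i,\pm}\le d\nu^k$. For $Y^k$ let $\sigma^k_R=\inf\{s:\nu^k_s>R\}$. For $u<\sigma^k_R$ we have $|b(X^k_u)|+|\kappa(X^k_u)|\le c(1+R+|Y^k_u|)$ by linear growth. The Burkholder--Davis--Gundy inequality and Gronwall's lemma, applied to \eqref{eq:Y} stopped also when $|Y^k|$ exceeds a level that is then sent to infinity, bound $\mathsf E\sup_{s\le T'}|Y^k_{s\wedge\sigma^k_R}|^4$ uniformly in $k$. Inserting this bound into H\"older's and the Burkholder--Davis--Gundy inequalities for the increments gives $\mathsf E|Y^k_{s\wedge\sigma^k_R}-Y^k_{u\wedge\sigma^k_R}|^4\le C_R|s-u|^2$. By Kolmogorov's criterion the stopped processes are tight for each $R$, and they coincide with $Y^k$ outside $\{\nu^k_{T'}>R\}$, an event of probability at most $c_0/R$. So $(Y^k)$, and hence $(\Xi^k)$, is tight.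

By Prokhorov's theorem and Skorokhod's representation theorem, along a subsequence there are, on a complete probability space $(\bar\Omega,\bar{\mathcal F},\bar{\mathsf P})$, random elements $\bar\Xi^k=(\bar W^k,\bar Y^k,(\bar\xi^{k,i,\pm}),\mu^k)$ with the law of $\Xi^k$ that converge a.s.\ to some $\bar\Xi=(\bar W,\bar Y,(\bar\xi^{i,\pm}),\mu)$. Any inequality between expectations of Borel functions of $\Xi^k$ holds for $\bar\Xi^k$ as well; we call this \emph{transfer}. Put $\bar X^k=\mathsf X(\bar\Xi^k)$, $\bar X=\mathsf X(\bar\Xi)$, and let $\bar\xi$ be the $\mathbb R^{d_0}$-valued measure with components $\bar\xi^{i,+}-\bar\xi^{i,-}$. Almost surely: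
\begin{itemize}
\item[(L1)] $\bar\xi^{i,\pm}\le\mu$, and $\int\phi\cdot d\bar\xi\le\int|\phi|\,d\mu$ for all continuous $\phi:[0,T']\to\mathbb R^{d_0}$. These inequalities hold for $\Xi^k$, define closed subsets of $\mathbb S$, and so transfer and pass to the limit.
\item[(L2)] $\bar X^k_s\to\bar X_s$ if $\mu(\{s\})=0$ or $s=T'$, in particular for a.e.\ $s$. Indeed, weak convergence $m_k\to m$ implies $m_k([0,s])\to m([0,s])$ when $m(\{s\})=0$ or $s=T'$, and $\bar\xi^{i,\pm}\le\mu$.
\item[(L3)] $\sup_{k,s}|\bar X^k_s|<\infty$, because $\bar Y^k$ and the total masses converge.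
\end{itemize}
Moreover $\bar{\mathsf E}\,\mu([0,T'])\le c_0$ by Fatou's lemma.

\subsection*{The filtration}
The filtration must make $\bar\Xi$ adapted, and its events must be approximable by continuous functions on $\mathbb S$. For $s\in(0,T']$ call \emph{$s$-coordinates} the maps $\zeta\mapsto\omega_u$, $\zeta\mapsto y_u$ with $u<s$, and $\zeta\mapsto\int\phi\,dm'$, where $m'$ is one of the measure components and $\phi\in C([0,T'])$ vanishes on $[s',T']$ for some $s'<s$. Let $\mathcal C_s$ be the set of bounded continuous functions of finitely many $s$-coordinates. It is an algebra of continuous functions on $\mathbb S$ containing the constants, it increases with $s$, and $\Phi(\Xi^k)$ is $\mathcal F_s$-measurable for $\Phi\in\mathcal C_s$. With $\mathcal N$ the null sets of $\bar{\mathsf P}$, define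
\[
\mathcal H_s=\sigma\big(\Phi(\bar\Xi):\Phi\in\mathcal C_s\big)\vee\mathcal N,\qquad\mathcal G_s=\bigcap_{u\in(s,T']}\mathcal H_u\quad(s<T'),\qquad\mathcal G_{T'}=\sigma(\bar\Xi)\vee\mathcal N .
\]
Then $\mathbb G=(\mathcal G_s)$ is complete and right-continuous, and $\mathcal G_q\subset\mathcal H_s$ for $q<s$. The processes $\bar W,\bar Y$ and $s\mapsto\mu([0,s]),\ \bar\xi^{i,\pm}([0,s])$ are $\mathbb G$-adapted: for $s<u\le T'$, $\mathbf 1_{[0,s]}$ is a decreasing limit of functions $\phi$ allowed in $u$-coordinates. By the functional monotone class theorem, an integrable variable $\Lambda$ with $\bar{\mathsf E}[\Lambda\Phi(\bar\Xi)]=0$ for all $\Phi\in\mathcal C_s$ satisfies $\bar{\mathsf E}[\Lambda\mathbf 1_H]=0$ for all $H\in\mathcal H_s$. In particular $\{\Phi(\bar\Xi):\Phi\in\mathcal C_s\}$ is dense in $L^2(\mathcal H_s)$.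

\emph{$\bar W$ is a $\mathbb G$-Brownian motion.} For $0<u<s\le T'$, $\lambda\in\mathbb R^{d'}$ and $\Phi\in\mathcal C_u$ we have $\mathsf E[\Phi(\Xi^k)(e^{i\lambda\cdot(W_s-W_u)}-e^{-|\lambda|^2(s-u)/2})]=0$. This transfers and passes to the limit by bounded convergence, so $\bar{\mathsf E}[\mathbf 1_He^{i\lambda\cdot(\bar W_s-\bar W_u)}]=\bar{\mathsf P}(H)e^{-|\lambda|^2(s-u)/2}$ for $H\in\mathcal H_u$. For $q<s$ and $H\in\mathcal G_q$ let $u\downarrow q$: the increment $\bar W_s-\bar W_q$ is $N(0,(s-q)I)$ and independent of $\mathcal G_q$.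

\subsection*{The limit equation}
For $\delta>0$ define on $\mathbb S$
\begin{gather*}
\mathsf K^\delta_s=\frac1\delta\int_{(s-\delta)^+}^s\kappa(\mathsf X_u)\,du,\qquad\dot{\mathsf K}^\delta_s=\frac1\delta\big(\kappa(\mathsf X_s)-\kappa(\mathsf X_{s-\delta})\mathbf 1_{s>\delta}\big),\qquad\mathsf I^\delta_s=\mathsf K^\delta_s\omega_s-\int_0^s\dot{\mathsf K}^\delta_u\,\omega_u\,du,\\
\mathsf N_s=y_s-x-\int_0^sb(\mathsf X_u)\,du,\qquad\mathsf V^\delta=\int_0^{T'}|\mathsf K^\delta_u-\kappa(\mathsf X_u)|^2\,du .
\end{gather*}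
The process $\mathsf K^\delta$ is adapted and Lipschitz in time, so integration by parts gives $\mathsf I^\delta_s(\Xi^k)=\int_0^s\mathsf K^\delta(\Xi^k)\,dW$ and $\mathsf I^\delta_s(\bar\Xi)=\int_0^s\mathsf K^\delta(\bar\Xi)\,d\bar W$. Recall Lenglart's inequality for a continuous local martingale $\int\Theta\,dW$: $\mathsf P(|\int_0^s\Theta\,dW|>\epsilon)\le\eta/\epsilon^2+\mathsf P(\int_0^{s}|\Theta|^2du\ge\eta)$; it follows by stopping when $\int|\Theta|^2du$ reaches $\eta$ and applying Chebyshev's inequality. By \eqref{eq:Y}, $\mathsf N_s(\Xi^k)=\int_0^s\kappa(X^k)\,dW$, so after transfer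
\[
\bar{\mathsf P}\big(|\mathsf N_s(\bar\Xi^k)-\mathsf I^\delta_s(\bar\Xi^k)|>\epsilon\big)\le\eta/\epsilon^2+\bar{\mathsf P}\big(\mathsf V^\delta(\bar\Xi^k)\ge\eta\big).
\]
By (L2), (L3) and bounded convergence in the time integrals, $\mathsf N_s$, $\mathsf I^\delta_s$ and $\mathsf V^\delta$ evaluated at $\bar\Xi^k$ converge a.s.\ to their values at $\bar\Xi$. By Fatou's lemma the inequality therefore holds with $\bar\Xi$ in place of $\bar\Xi^k$. As $\delta\downarrow0$, $\mathsf K^\delta_u(\bar\Xi)\to\kappa(\bar X_{u-})$ boundedly for $u>0$, and $\bar X_{u-}=\bar X_u$ for a.e.\ $u$, so $\mathsf V^\delta(\bar\Xi)\to0$ a.s. Since $\eta$ is arbitrary, $\mathsf I^\delta_s(\bar\Xi)\to\mathsf N_s(\bar\Xi)$ in probability. Lenglart's inequality on $\bar\Omega$ shows that also $\mathsf I^\delta_s(\bar\Xi)\to\int_0^s\kappa(\bar X)\,d\bar W$ in probability. The two limits are continuous in $s$, hence, with $\mathbb R^{d_0}$ viewed as the span of $e_1,\dots,e_{d_0}$,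
\begin{equation}\label{eq:limit}
\bar X_s=x+\int_0^sb(\bar X_u)\,du+\int_0^s\kappa(\bar X_u)\,d\bar W_u+\bar\xi([0,s]),\qquad s\in[0,T'] .
\end{equation}

\subsection*{The bound for all $\mathbb G$-stopping times}
On $\mathbb S$ let
\[
\Pi_s=e^{-rs}g(t+s,\mathsf X_s)+\int_0^se^{-ru}h(t+u,\mathsf X_u)\,du+\int_{[0,s]}e^{-ru}f(t+u)\,m(du)\ \ge0,
\]
so that $\mathcal J_{t,x}(n^k,\nu^k,\tau)=\mathsf E\,\Pi_\tau(\Xi^k)$. Let $D=\{s\in(0,T'):\mu(\{s\})=0\text{ a.s.}\}\cup\{T'\}$. The finite measure $\bar{\mathsf E}\mu$ has countably many atoms, so $D$ is dense. For $s\in D$, (L2), (L3), the continuity of $f,g,h$ and $\mu^k\to\mu$ give $\Pi_s(\bar\Xi^k)\to\Pi_s(\bar\Xi)$ a.s. We claim that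
\begin{equation}\label{eq:claim}
\bar{\mathsf E}\,\Pi_\tau(\bar\Xi)\le v(t,x)\qquad\text{for every $\mathbb G$-stopping time }\tau\le T' .
\end{equation}

\emph{Continuous weights.} Let $q_1<\dots<q_J=T'$ be points of $D$ with $J\geq2$, and let $\Phi_i\in\mathcal C_{q_i}$, $i<J$, take values in $[0,1]$. Think of $\Phi_i$ as the probability of stopping at $q_i$ if one has not stopped before, and put $\pi_i=\Phi_i\prod_{j<i}(1-\Phi_j)$ for $i<J$ and $\pi_J=\prod_{j<J}(1-\Phi_j)$. Then $\pi_1+\dots+\pi_i=1-\prod_{j\le i}(1-\Phi_j)$ for $i<J$ and $\sum_{i\le J}\pi_i=1$. On the original space $\pi_i(\Xi^k)$ is $\mathcal F_{q_i}$-measurable, so for $\theta\in(0,1)$ the first $q_i$ with $(\pi_1+\dots+\pi_i)(\Xi^k)\ge\theta$ is a stopping time $\tau^\theta\in\mathcal T_t$, and the set of $\theta$ with $\tau^\theta=q_i$ has length $\pi_i(\Xi^k)$. By Tonelli's theorem,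
\[
\mathsf E\sum_{i\le J}(\pi_i\Pi_{q_i})(\Xi^k)=\int_0^1\mathcal J_{t,x}(n^k,\nu^k,\tau^\theta)\,d\theta\le v(t,x)+\frac1k .
\]
The $\pi_i$ are continuous on $\mathbb S$, so transfer and Fatou's lemma give $\bar{\mathsf E}\sum_i(\pi_i\Pi_{q_i})(\bar\Xi)\le v(t,x)$.

\emph{From weights to stopping times.} Let $\tau\le T'$ be a $\mathbb G$-stopping time and let $\tau'$ be the smallest $q_i>\tau$, with $\tau'=T'$ if $\tau\ge q_{J-1}$. The strict inequality matters: for $i<J$, $\{\tau'\le q_i\}=\{\tau<q_i\}=\bigcup_{q\in\mathbb Q,\,q<q_i}\{\tau\le q\}\in\mathcal H_{q_i}$, so $\{\tau'=q_i\}\in\mathcal H_{q_i}$. By density in $L^2(\mathcal H_{q_i})$, truncation to $[0,1]$ and passage to a subsequence, there are $[0,1]$-valued $\Phi_i^{(l)}\in\mathcal C_{q_i}$ with $\Phi^{(l)}_i(\bar\Xi)\to\mathbf 1\{\tau'=q_i\}$ a.s.\ as $l\to\infty$. The events $\{\tau'=q_i\}$ are disjoint, so the weights $\pi^{(l)}_i(\bar\Xi)$ converge to $\mathbf 1\{\tau'=q_i\}$ for all $i\le J$, and Fatou's lemma gives $\bar{\mathsf E}\,\Pi_{\tau'}(\bar\Xi)\le v(t,x)$.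 Finally $0\le\tau'-\tau\le\max_i(q_i-q_{i-1})$ with $q_0=0$. Letting this mesh tend to $0$ and using the right-continuity of $s\mapsto\Pi_s(\bar\Xi)$ and Fatou's lemma once more, we obtain \eqref{eq:claim}.

\subsection*{The control}
It remains to write $\bar\xi$ as $\bar n\,d\bar\nu$ with $|\bar n|=1$. By (L1), $\bar\xi\ll\mu$. By \cite[Prop.~I.3.13]{JS}, if $B$ and $B'$ are adapted c\`adl\`ag processes of finite variation starting at $0$ with $dB'\ll dB$, there is an optional process $H$ with $B'=\int H\,dB$. Applying this to the components of $\bar\xi((0,\cdot])$ and to $\mu((0,\cdot])$, and taking the $\mathcal G_0$-measurable value $\bar\xi(\{0\})/\mu(\{0\})$ (with $0/0=0$) at time $0$, we get a $\mathbb G$-optional $\vartheta$ with $d\bar\xi=\vartheta\,d\mu$ on $[0,T']$. The second inequality in (L1) extends to all $\phi\in L^1(\mu)$ by density, and $\phi=\mathbf 1\{|\vartheta|>1\}\vartheta/|\vartheta|$ shows $|\vartheta|\le1$ $\mu$-a.e. Set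
\[
\bar\nu_s=\int_{[0,s]}|\vartheta|\,d\mu,\qquad\bar n=\frac{\vartheta}{|\vartheta|}\mathbf 1\{\vartheta\ne0\}+e_1\mathbf 1\{\vartheta=0\}.
\]
Then $\bar n$ is optional, hence progressive, $|\bar n|=1$, $\bar n\,d\bar\nu=d\bar\xi$ and $d\bar\nu\le\mu$, so $\bar{\mathsf E}\,\bar\nu_{T'}\le c_0$. By \eqref{eq:limit}, $\bar X$ is the state controlled by $(\bar n,\bar\nu)$. Replacing $\mu$ by $d\bar\nu$ discards pushes that canceled in the limit and can only lower the cost: since $f>0$, \eqref{eq:claim} gives $\bar{\mathcal J}_{t,x}(\bar n,\bar\nu,\tau)\le\bar{\mathsf E}\,\Pi_\tau(\bar\Xi)\le v(t,x)$ for every $\mathbb G$-stopping time $\tau\le T'$. Theorem~\ref{thm:weak} is proved. \qed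

\begin{remark}
For $t<T$ the proof used only that $b,\kappa$ are Lipschitz, that $f,g,h$ are continuous with $f\geq f(T)>0$ and $g,h\ge0$, and that $v(t,x)=\inf\sup\mathcal J_{t,x}$ is finite.
\end{remark}

\begin{remark}
Apply Theorem~\ref{thm:weak} to the game of Theorem~\ref{thm:main} at $(t_0,x_0)$. Identity \eqref{eq:ito} holds on $\bar\Omega$, since it needs only $\bar{\mathsf E}\,\bar\nu_{T-t_0}<\infty$, and with $\tau=T-t_0$ it shows that $(\bar n,\bar\nu)$ satisfies (O1)--(O2). Section~\ref{sec:gates} applies with $\mathbb G$ in place of $\mathbb F$, so the bits $M_k$ of this control obey the recursion of Proposition~\ref{prop:rec}. By Section~\ref{sec:contra} they cannot all be a.s.\ equal to functions of $(\bar W_u)_{u\le s_k}$. This is the extra coin of Section~\ref{sec:coins}.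
\end{remark}

\begin{thebibliography}{9}
\bibitem{BDP} A.~Bovo, T.~De Angelis and J.~Palczewski, \emph{Zero-sum stopper vs.\ singular-controller games with constrained control directions}, arXiv:2306.05113 (2023).
\bibitem{JS} J.~Jacod and A.~N.~Shiryaev, \emph{Limit Theorems for Stochastic Processes}.
\end{thebibliography}
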